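\title{A profinite group and its profinite completion have the same composition factors}

\begin{abstract}
A profinite group $G$ may have normal subgroups of finite index that are not open, so its profinite completion $\hat G$ as an abstract group may be much larger than $G$. We prove that $G$ and $\hat G$ nevertheless have the same composition factors, with the same multiplicities in $\{0,1,2,\dots,\infty\}$. The key step is that every finite subset of $G$ can be enlarged by seven elements so that the closed subgroup generated has no composition factors other than those of $G$; the Nikolov--Segal theorem then applies to this subgroup. An example shows that the corresponding statement for simple quotients is false.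
\end{abstract}

\section{The question and the results}\label{sec:intro}

A profinite group is an inverse limit of finite groups. It is a compact Hausdorff topological group whose open normal subgroups form a base of neighborhoods of $1$. An open subgroup has finite index, because its cosets form an open cover of a compact space. The converse can fail badly.

\begin{example}\label{ex:Cp}
Let $G=C_p^{\mathbb N}$ with the product topology. The kernel of a continuous homomorphism $G\to C_p$ is open, so the homomorphism depends on finitely many coordinates only, and there are countably many such homomorphisms. As a vector space over $\mathbb F_p$, however, $G$ has dimension $2^{\aleph_0}$, so there are $2^{2^{\aleph_0}}$ abstract homomorphisms $G\to C_p$. All but countably many subgroups of index $p$ are therefore not open.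
\end{example}

Thus a profinite group $G$ has two kinds of finite quotients: the \emph{continuous} ones $G/N$ with $N$ open and normal, and the \emph{abstract} ones $G/K$ with $K$ any normal subgroup of finite index. The first determine $G$, since $G=\varprojlim G/N$. The second determine the \emph{profinite completion} $\hat G=\varprojlim G/K$ of $G$ regarded as an abstract group. The projections $\hat G\to G/K$ are onto and their kernels form a base of neighborhoods of $1$ in $\hat G$, so the continuous finite quotients of $\hat G$ are, up to isomorphism, exactly the abstract finite quotients of $G$.

For a finite group $F$ let $\operatorname{comp}(F)$ be the set of its composition factors, taken up to isomorphism and without multiplicities. By the Jordan--H\"older theorem,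
\begin{equation}\label{eq:JH}
\operatorname{comp}(F)=\operatorname{comp}(K)\cup\operatorname{comp}(F/K)\qquad\text{for } K\lhd F .
\end{equation}
For a profinite group $H$ put $\operatorname{comp}(H)=\bigcup_U\operatorname{comp}(H/U)$, where $U$ runs over the open normal subgroups of $H$; the members of this set are the \emph{composition factors} of $H$. For finite $H$ the two definitions agree by \eqref{eq:JH}. The following question comes from Bar-On and Nikolov \cite{BN}.

\begin{quote}
\emph{Let $G$ be a profinite group. Do $G$ and $\hat G$ have the same composition factors?}
\end{quote}

Continuous finite quotients are abstract finite quotients, so $\operatorname{comp}(G)\subseteq\operatorname{comp}(\hat G)$. The question is whether forgetting the topology can produce a finite quotient with a new simple group among its composition factors. One can argue for either guess. In Example~\ref{ex:Cp} the new quotients are numerous, but they are all $p$-groups. On the other hand, Section~\ref{sec:quotients} exhibits a profinite group all of whose continuous finite quotients are perfect and which maps onto $C_7$, so new simple \emph{quotients} do appear. For composition factors the answer is yes.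

\begin{theorem}\label{thm:main}
Let $G$ be a profinite group and let $Q$ be a finite quotient of $G$ as an abstract group. Then $\operatorname{comp}(Q)\subseteq\operatorname{comp}(G)$. Hence $\operatorname{comp}(\hat G)=\operatorname{comp}(G)$.
\end{theorem}

We write $\overline{A}$ for the closure of a subset $A$ of $G$. The key step concerns continuous quotients only.

\begin{theorem}\label{thm:key}
Let $G$ be a profinite group and let $X\subseteq G$ be finite. There are elements $h_1,\dots,h_7\in G$ such that $H=\overline{\langle X,h_1,\dots,h_7\rangle}$ satisfies $\operatorname{comp}(H)\subseteq\operatorname{comp}(G)$.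
\end{theorem}

What matters is that the number of added elements is an absolute constant; its value plays no role. The proofs depend on the classification of finite simple groups in two places: the Nikolov--Segal theorem (Theorem~\ref{thm:NS}) and a bound on the number of generators of almost simple groups (Lemma~\ref{lem:AS}).

Section~\ref{sec:first} treats the first cases and shows why Theorem~\ref{thm:key} is the statement to prove. Sections~\ref{sec:tools} and~\ref{sec:finite} prove its finite version, and Section~\ref{sec:profinite} passes to the limit. Section~\ref{sec:mult} adds multiplicities and classes of finite groups.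

\medskip\noindent\textbf{Conventions.} We write $x^y=y^{-1}xy$ and $[x,y]=x^{-1}x^y$. Actions are on the right, and automorphisms are composed from left to right. For a finite group $F$, $d(F)$ is the least number of generators of $F$.

\section{First cases}\label{sec:first}

Throughout this section $\varphi\colon G\to Q$ is an abstract epimorphism from a profinite group onto a finite group.

\subsection*{Primes}
Suppose that a prime $q$ divides $|G/N|$ for no open normal subgroup $N$. Then $x\mapsto x^q$ is a bijection on each $G/N$, so the set of $q$-th powers in $G$ is dense. It is also compact, hence closed, so every element of $G$ is a $q$-th power. Then $x\mapsto x^q$ is onto on the finite set $Q$, hence injective, and $q\nmid|Q|$ by Cauchy's theorem. So abstract quotients involve no new primes. This proves Theorem~\ref{thm:main} when every $G/N$ is a $p$-group for one fixed prime $p$. But primes alone cannot tell $A_5$ from $C_2$, $C_3$, $C_5$ or $A_6$.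

\subsection*{Finitely generated subgroups}
A profinite group $H$ is \emph{finitely generated} if $H=\overline{\langle Y\rangle}$ for some finite set $Y$. For such groups the two kinds of quotients coincide.

\begin{theorem}[{Nikolov--Segal \cite[Theorem 1.1]{NS}}]\label{thm:NS}
In a finitely generated profinite group every subgroup of finite index is open.
\end{theorem}

A closed subgroup $H$ of $G$ is again profinite, and the groups $H\cap N$, with $N$ open normal in $G$, form a base of neighborhoods of $1$ in $H$. Choose a finite set $X\subseteq G$ whose image generates $Q$ and put $H_0=\overline{\langle X\rangle}$. By Theorem~\ref{thm:NS}, $Q$ is a \emph{continuous} quotient of $H_0$, so $\operatorname{comp}(Q)\subseteq\operatorname{comp}(H_0)$. The difficulty is that a subgroup may have composition factors that the group lacks: for $G=A_5$ and $X=\{(1\,2\,3\,4\,5)\}$ we get $\operatorname{comp}(H_0)=\{C_5\}$ and $\operatorname{comp}(G)=\{A_5\}$. We are free, however, to replace $H_0$ by any larger finitely generated closed subgroup, and adding $(1\,2\,3)$ to $X$ repairs this example: the subgroup generated has order divisible by $15$, so its index is at most $4$, and the simple group $A_5$ has no proper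 subgroup of such index.

One cannot repair $X$ by adding generators of the whole group, even in the finite quotients, because their number is unbounded. Indeed, if $n>60^d$, then any $d$ elements of $A_5^n$ have two coordinates $i\ne j$ in which all of them agree, so they generate a proper subgroup. Fortunately much less than generation is needed.

\begin{lemma}\label{lem:subdirect}
Let $B=S_1\times\dots\times S_r$, where each $S_k$ is isomorphic to the finite simple group $S$, and let $\pi_k\colon B\to S_k$ be the projections. If $D\le B$ and $\pi_k(D)\in\{1,S_k\}$ for every $k$, then $\operatorname{comp}(D)\subseteq\{S\}$.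
\end{lemma}

\begin{proof}
Let $D_k=\{b\in D:\pi_1(b)=\dots=\pi_k(b)=1\}$. These are normal subgroups of $D$ with $D=D_0\ge D_1\ge\dots\ge D_r=1$. The kernel of $\pi_{k+1}$ on $D_k$ is $D_{k+1}$, so $D_k/D_{k+1}\cong\pi_{k+1}(D_k)$. This is a normal subgroup of $\pi_{k+1}(D)$, which is trivial or simple. So each factor $D_k/D_{k+1}$ is trivial or isomorphic to $S$.
\end{proof}

\begin{example}\label{ex:A5N}
Let $G=A_5^{\mathbb N}$, let $a=(1\,2\,3)$ and $b=(1\,2\,3\,4\,5)$, and add to $X$ the two constant sequences $h_1=(a,a,\dots)$ and $h_2=(b,b,\dots)$. Put $H=\langle X,h_1,h_2\rangle$. Call two coordinates equivalent if every element of $X$ has the same entry in both. There are at most $60^{|X|}$ classes, and every element of $H$ is constant on each class. Projecting to one coordinate from each class embeds $H$ in a finite power of $A_5$, and the image maps onto every factor because $a$ and $b$ generate $A_5$. By Lemma~\ref{lem:subdirect}, $\operatorname{comp}(H)=\{A_5\}$. Since $Q=\varphi(H)$, we get $\operatorname{comp}(Q)\subseteq\{A_5\}=\operatorname{comp}(G)$.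
\end{example}

Two elements have served infinitely many simple factors at once. In a general finite group the simple factors do not stand side by side. They come in arbitrarily many layers, one above another, and the upper layers permute the factors of the lower ones and induce outer automorphisms on them. The same few elements must serve all layers. We shall choose them layer by layer from the top: if $B$ is a minimal normal subgroup of a finite group $G$, induction fixes the cosets $h_iB$, and what remains free is the choice of an element $h_iu_i$ in each coset.

\section{Generators in prescribed cosets}\label{sec:tools}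

The simplest case in which the prescribed cosets matter is $G=S_5$ with $B=A_5$.

\begin{example}\label{ex:S5}
Suppose that the parities of two elements of $S_5$ are prescribed. We can still choose the elements so that they generate a subgroup containing $A_5$: take $(1\,2\,3)$ and $(1\,2\,3\,4\,5)$ if both are even, $(1\,2)$ and $(1\,2\,3\,4\,5)$ if exactly one is odd, and $(1\,2)$ and $(1\,2)(1\,2\,3\,4\,5)$ if both are odd.
\end{example}

That every case works out is an instance of a general lemma: prescribing the cosets of the generators costs nothing, provided there are enough of them to generate the group at all.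

\begin{lemma}[Gasch\"utz's lemma]\label{lem:Gaschutz}
Let $L$ be a finite group, $N\lhd L$ and $d\ge d(L)$. If $L/N=\langle g_1N,\dots,g_dN\rangle$, then there are $n_1,\dots,n_d\in N$ with $L=\langle g_1n_1,\dots,g_dn_d\rangle$.
\end{lemma}

\begin{proof}
Let $\mathcal K$ be the set of subgroups $K\le L$ with $KN=L$. For $K\in\mathcal K$ and a generating $d$-tuple $\gamma$ of $L/N$, let $f_K(\gamma)$ be the number of tuples in $K^d$ that map to $\gamma$ and generate $K$. Each coset of $N$ meets $K$ in a coset of $K\cap N$, so exactly $|K\cap N|^d$ tuples in $K^d$ map to $\gamma$. Each of them generates a subgroup $K'\le K$ that maps onto $L/N$, that is, $K'\in\mathcal K$. Sorting the tuples by the subgroup they generate gives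
\[
f_K(\gamma)=|K\cap N|^d-\sum_{K'\in\mathcal K,\ K'<K}f_{K'}(\gamma).
\]
By induction on $|K|$, the number $f_K(\gamma)$ does not depend on $\gamma$. Since $d\ge d(L)$, some $d$-tuple generates $L$, and its image $\gamma_0$ has $f_L(\gamma_0)>0$. Hence $f_L(\gamma)>0$ for $\gamma=(g_1N,\dots,g_dN)$.
\end{proof}

We shall apply the lemma inside the automorphism group of a nonabelian finite simple group $S$. For $s\in S$ let $\iota(s)$ be the automorphism $y\mapsto y^s$. The group $\operatorname{Inn}S=\iota(S)$ is normal in $\operatorname{Aut}S$ and isomorphic to $S$, because $S$ has trivial center, and $\operatorname{Out}S=\operatorname{Aut}S/\operatorname{Inn}S$. A group $L$ with $\operatorname{Inn}S\le L\le\operatorname{Aut}S$ is called \emph{almost simple}. The hypothesis $d\ge d(L)$ of Lemma~\ref{lem:Gaschutz} has to hold with one $d$ for all such $L$ and all $S$; this is the origin of the constant~$7$.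

\begin{lemma}\label{lem:AS}
If $S$ is a nonabelian finite simple group and $\operatorname{Inn}S\le L\le\operatorname{Aut}S$, then $d(L)\le7$.
\end{lemma}

\begin{proof}
We have $d(S)\le2$ by \cite{AG}, and $d(L)\le d(S)+d(M)$ for $M=L/\operatorname{Inn}S\le\operatorname{Out}S$. It remains to see that $d(M)\le5$, and we go through the classification. If $S$ is alternating or sporadic, or the Tits group ${}^2F_4(2)'$, then $\operatorname{Out}S$ is elementary abelian of order at most $4$, so $d(M)\le2$. If $S$ is of Lie type, then by \cite[Theorem 2.5.12]{GLS} the group $\operatorname{Out}S$ has a normal series whose three factors are an abelian group with at most two generators (diagonal automorphisms), a cyclic group (field automorphisms), and one of $1$, $C_2$, $S_3$ (graph automorphisms). Intersecting this series with $M$ gives a normal series of $M$ whose factors embed in these three groups. Their subgroups need at most $2$, $1$ and $2$ generators, so $d(M)\le5$.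
\end{proof}

\section{Seven elements in a finite group}\label{sec:finite}

Recall the structure of a minimal normal subgroup $B$ of a finite group $G$. Either $B$ is an elementary abelian $\ell$-group for a prime $\ell$, or $B=\prod_{\omega\in\Omega}S_\omega$ is a direct product of groups isomorphic to one nonabelian simple group $S$. In the second case let $\pi_\omega\colon B\to S_\omega$ be the projections. The $S_\omega$ are exactly the minimal normal subgroups of $B$: if $x$ lies in a normal subgroup $M$ of $B$ and $\pi_\omega(x)\neq1$, then some commutator $[x,s]$ with $s\in S_\omega$ is a nontrivial element of $M\cap S_\omega$, so $S_\omega\le M$. Hence $G$ permutes the factors by conjugation, which defines an action of $G$ on $\Omega$ by $S_\omega^g=S_{\omega g}$, and $B$ acts trivially on $\Omega$. Conjugating $b=\prod_\omega\pi_\omega(b)$ by $g$ factor by factor gives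
\begin{equation}\label{eq:proj}
\pi_{\omega g}(b^g)=\pi_\omega(b)^g\qquad(b\in B,\ g\in G,\ \omega\in\Omega).
\end{equation}

If an element $h$ moves the factor $S_\omega$, then so does every element of the coset $hB$, and no such element induces an automorphism of $S_\omega$. A suitable power does. Here is the smallest case.

\begin{example}\label{ex:wreath}
Let $S=\langle a,b\rangle$ be nonabelian simple, $B=S\times S$ and $G=B\rtimes\langle\sigma\rangle$, where $\sigma$ has order $2$ and $(x,y)^\sigma=(y,x)$. Let $X\subseteq G$, and let two cosets $h_1B$, $h_2B$ be prescribed, with $h_i\in\{1,\sigma\}$. We want $u_1,u_2\in B$ such that $H=\langle X,h_1u_1,h_2u_2\rangle$ meets $B$ in a subgroup that projects onto both factors; then Lemma~\ref{lem:subdirect} applies to $H\cap B$.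

If $X\subseteq B$ and $h_1=h_2=1$, nothing is permuted, and we take $u_1=(a,a)$, $u_2=(b,b)$ as in Example~\ref{ex:A5N}. Otherwise $H$ contains an element that swaps the two factors, whatever $u_1$ and $u_2$ are, and by \eqref{eq:proj} it suffices to make the first projection of $H\cap B$ onto. Take $u_1=(a,1)$ and $u_2=(b,1)$. For $u=(s,1)$ we have
\[
(\sigma u)^2=\sigma^2\,u^\sigma u=(1,s)(s,1)=(s,s).
\]
So $H\cap B$ contains $(a,1)$ or $(a,a)$, according as $h_1=1$ or $h_1=\sigma$, and it contains $(b,1)$ or $(b,b)$. Its first projection is $S$.
\end{example}

The recipe is: treat one factor in each orbit, let the $u_i$ be trivial in all other factors, and raise $h_iu_i$ to the power that brings the chosen factor back to itself. In general this power need not lie in $B$ and may induce an outer automorphism, as in Example~\ref{ex:S5}. We therefore work with the normalizer of the factor and use Gasch\"utz's lemma.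

\begin{lemma}\label{lem:lift}
Let $G$ be a finite group, $B$ a minimal normal subgroup of $G$, $X\subseteq G$ and $h_1,\dots,h_7\in G$. There are $u_1,\dots,u_7\in B$ such that $H=\langle X,h_1u_1,\dots,h_7u_7\rangle$ satisfies $\operatorname{comp}(H\cap B)\subseteq\operatorname{comp}(B)$.
\end{lemma}

\begin{proof}
If $B$ is an elementary abelian $\ell$-group, then so is $H\cap B$, and $\operatorname{comp}(H\cap B)\subseteq\{C_\ell\}=\operatorname{comp}(B)$ for every choice of the $u_i$. Let $B=\prod_{\omega\in\Omega}S_\omega$ be nonabelian, with notation as above.

The group $HB=\langle X,h_1,\dots,h_7\rangle B$ does not depend on the $u_i$. Since $B$ acts trivially on $\Omega$, the groups $H$ and $HB$ have the same orbits on $\Omega$. So we can fix a set $R\subseteq\Omega$ of representatives of the $H$-orbits before the $u_i$ are chosen. We take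
\[
u_i=\prod_{\omega\in R}s_{i,\omega},\qquad s_{i,\omega}\in S_\omega ,
\]
so that $\pi_\omega(u_i)=s_{i,\omega}$ for $\omega\in R$ and $\pi_\tau(u_i)=1$ for $\tau\notin R$. The aim is to choose the $s_{i,\omega}$ so that
\begin{equation}\label{eq:inn}
\text{for every }\omega\in R,\text{ the image of }N_H(S_\omega)\text{ in }\operatorname{Aut}S_\omega\text{ contains }\operatorname{Inn}S_\omega .
\end{equation}

\emph{Step 1: condition \eqref{eq:inn} suffices.} Put $D=H\cap B$. It is normal in $H$, so \eqref{eq:proj} gives $\pi_{\omega g}(D)=\pi_\omega(D)^g$ for all $g\in H$. Let $\omega\in R$ and $s\in S_\omega$. By \eqref{eq:inn} some $g\in H$ with $\omega g=\omega$ induces $\iota(s)$ on $S_\omega$, and then $\pi_\omega(D)^s=\pi_\omega(D)^g=\pi_\omega(D)$. So $\pi_\omega(D)$ is normal in the simple group $S_\omega$, and it equals $1$ or $S_\omega$. Any $\tau\in\Omega$ has the form $\omega g$ with $\omega\in R$ and $g\in H$, so $\pi_\tau(D)=\pi_\omega(D)^g$ equals $1$ or $S_\omega^g=S_\tau$. Lemma~\ref{lem:subdirect} gives $\operatorname{comp}(D)\subseteq\{S\}=\operatorname{comp}(B)$.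

\emph{Step 2: elements of $N_H(S_\omega)$.} Fix $\omega\in R$ and $i\in\{1,\dots,7\}$. Write $h=h_i$ and $u=u_i$, and let $c\geq1$ be the length of the cycle of $h$ on $\Omega$ through $\omega$. Moving all factors $h$ to the left gives
\[
(hu)^c=h^c\,u^{h^{c-1}}u^{h^{c-2}}\cdots u^{h}\,u ;
\]
the identity follows by induction from $(hu)^{k+1}=hu\,(hu)^k$ and $u\,h^k=h^k u^{h^k}$. Let $1\le k\le c-1$ and $\tau=\omega h^{-k}$. Then $\tau\neq\omega$ by the choice of $c$, and $\tau$ lies in the orbit of $\omega$ because $h\in HB$. The only point of $R$ in this orbit is $\omega$, so $\tau\notin R$ and $\pi_\tau(u)=1$. By \eqref{eq:proj}, $\pi_\omega(u^{h^k})=\pi_\tau(u)^{h^k}=1$, so $u^{h^k}$ centralizes $S_\omega$. The last factor $u$ acts on $S_\omega$ as $\iota(s_{i,\omega})$, since its other components centralize $S_\omega$. Finally $h^c$ normalizes $S_\omega$; let $\alpha_{i,\omega}\in\operatorname{Aut}S_\omega$ be the automorphism that it induces. We conclude that $(hu)^c$ lies in $N_H(S_\omega)$ and induces $\alpha_{i,\omega}\,\iota(s_{i,\omega})$ on $S_\omega$. The automorphism $\alpha_{i,\omega}$ depends only on $h_i$ and $\omega$, so as $s_{i,\omega}$ runs over $S_\omega$ the induced automorphism runs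 over the whole coset $\alpha_{i,\omega}\operatorname{Inn}S_\omega$.

\emph{Step 3: the choice.} Fix $\omega\in R$ and let $L_\omega=\langle\operatorname{Inn}S_\omega,\alpha_{1,\omega},\dots,\alpha_{7,\omega}\rangle$. The cosets of the seven elements $\alpha_{i,\omega}$ generate $L_\omega/\operatorname{Inn}S_\omega$, and $d(L_\omega)\le7$ by Lemma~\ref{lem:AS}. By Lemma~\ref{lem:Gaschutz} there are $s_{1,\omega},\dots,s_{7,\omega}\in S_\omega$ with
\[
\langle\alpha_{1,\omega}\,\iota(s_{1,\omega}),\dots,\alpha_{7,\omega}\,\iota(s_{7,\omega})\rangle=L_\omega\ge\operatorname{Inn}S_\omega .
\]
This condition involves only the components at $\omega$, so the choices for different $\omega\in R$ do not interfere. Make them for all $\omega\in R$. By Step 2, condition \eqref{eq:inn} holds.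
\end{proof}

\begin{remark}\label{rem:trivial}
The alternative $\pi_\omega(H\cap B)=1$ in Step 1 does occur. Let $G=S\times S$, $B=S\times1$, $X=\emptyset$ and $h_i=(1,a_i)$ with $S=\langle a_1,\dots,a_7\rangle$. Here every $\alpha_{i,\omega}$ is trivial and $u_i=(a_i,1)$ is an admissible choice. Then $H$ is the diagonal subgroup: it induces all inner automorphisms on $B$, and $H\cap B=1$.
\end{remark}

\begin{proposition}\label{prop:finite}
For every finite group $G$ and every $X\subseteq G$ there are $h_1,\dots,h_7\in G$ such that $H=\langle X,h_1,\dots,h_7\rangle$ satisfies $\operatorname{comp}(H)\subseteq\operatorname{comp}(G)$.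
\end{proposition}

\begin{proof}
We use induction on $|G|$; for $G=1$ there is nothing to prove. Let $B$ be a minimal normal subgroup of $G$. By induction applied to $G/B$ and the image of $X$, there are $g_1,\dots,g_7\in G$ such that $M=\langle X,g_1,\dots,g_7\rangle B$ satisfies $\operatorname{comp}(M/B)\subseteq\operatorname{comp}(G/B)$. Choose $u_1,\dots,u_7\in B$ by Lemma~\ref{lem:lift}, and put $h_i=g_iu_i$ and $H=\langle X,h_1,\dots,h_7\rangle$. Then $HB=M$, so $H/(H\cap B)\cong M/B$, and \eqref{eq:JH} gives
\[
\operatorname{comp}(H)=\operatorname{comp}(H\cap B)\cup\operatorname{comp}(M/B)\subseteq\operatorname{comp}(B)\cup\operatorname{comp}(G/B)=\operatorname{comp}(G).\qedhere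
\]
\end{proof}

\section{Passage to profinite groups}\label{sec:profinite}

Proposition~\ref{prop:finite} gives seven elements in each continuous finite quotient $G/N$, but the choices for different $N$ need not be compatible. Since the number of elements is the same for all $N$, all choices can be made in the one compact space $G^7$.

\begin{proof}[Proof of Theorem~\ref{thm:key}]
For $y=(y_1,\dots,y_7)\in G^7$ write $A_y=\langle X,y_1,\dots,y_7\rangle$ for the abstract subgroup generated. For $N$ open normal in $G$ let
\[
\Lambda_N=\{y\in G^7:\operatorname{comp}(A_yN/N)\subseteq\operatorname{comp}(G)\}.
\]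
The condition depends only on the cosets $y_iN$, so $\Lambda_N$ is a union of cosets of the open subgroup $N^7$ and is closed in $G^7$. It is nonempty by Proposition~\ref{prop:finite} applied to $G/N$, since $\operatorname{comp}(G/N)\subseteq\operatorname{comp}(G)$. If $N'\le N$, then $A_yN/N$ is a quotient of $A_yN'/N'$, so $\Lambda_{N'}\subseteq\Lambda_N$ by \eqref{eq:JH}. (This monotonicity is the reason for putting $\operatorname{comp}(G)$, which does not depend on $N$, on the right-hand side.) Hence $\Lambda_{N_1}\cap\dots\cap\Lambda_{N_r}\supseteq\Lambda_{N_1\cap\dots\cap N_r}\neq\emptyset$, and by compactness there is $h=(h_1,\dots,h_7)$ in $\bigcap_N\Lambda_N$.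

Put $H=\overline{A_h}$. For $N$ open normal in $G$, the set $A_hN$ is a union of cosets of $N$, hence closed, so $HN=A_hN$. If $U$ is an open normal subgroup of $H$, then $U\ge H\cap N$ for some such $N$, and $H/U$ is a quotient of $H/(H\cap N)\cong HN/N=A_hN/N$. Since $h\in\Lambda_N$, we get $\operatorname{comp}(H/U)\subseteq\operatorname{comp}(G)$.
\end{proof}

The plan of Section~\ref{sec:first} now goes through, and it describes the abstract quotients rather precisely.

\begin{corollary}\label{cor:form}
Every abstract finite quotient $Q$ of a profinite group $G$ is a continuous quotient of a closed subgroup $H\le G$ that is topologically generated by $d(Q)+7$ elements and satisfies $\operatorname{comp}(H)\subseteq\operatorname{comp}(G)$.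
\end{corollary}

\begin{proof}
Let $\varphi\colon G\to Q$ be an abstract epimorphism. Choose $X\subseteq G$ with $|X|=d(Q)$ and $\langle\varphi(X)\rangle=Q$, and let $H$ be as in Theorem~\ref{thm:key}. Then $H$ is a finitely generated profinite group and $\varphi(H)=Q$. The kernel of $\varphi|_H$ has finite index in $H$, so it is open by Theorem~\ref{thm:NS}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
With $H$ as in Corollary~\ref{cor:form} we have $\operatorname{comp}(Q)\subseteq\operatorname{comp}(H)\subseteq\operatorname{comp}(G)$. As $Q$ runs over the abstract finite quotients of $G$, it runs over the continuous finite quotients of $\hat G$, so $\operatorname{comp}(\hat G)\subseteq\operatorname{comp}(G)$. The reverse inclusion was noted in Section~\ref{sec:intro}.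
\end{proof}

\begin{remark}\label{rem:two}
One may replace $7$ by $2$ in Lemma~\ref{lem:lift}, and hence in the statements derived from it. The value $7$ is used only in Step 3 of the proof. Dalla Volta and Lucchini \cite{DL} show that $d(L)=\max(2,d(L/\operatorname{Inn}S))$ whenever $\operatorname{Inn}S\le L\le\operatorname{Aut}S$ with $S$ nonabelian simple. With two elements $h_1,h_2$, the group $L_\omega/\operatorname{Inn}S_\omega$ is generated by two elements, so $d(L_\omega)=2$, and Lemma~\ref{lem:Gaschutz} applies with $d=2$.
\end{remark}

\section{Multiplicities and classes}\label{sec:mult}

Let $S$ be a finite simple group. For a finite group $F$ let $m_S(F)$ be the number of factors isomorphic to $S$ in a composition series of $F$. By the Jordan--H\"older theorem it is well defined, and $m_S(F)=m_S(K)+m_S(F/K)$ for $K\lhd F$. For a profinite group $G$ let $m_S(G)\in\{0,1,2,\dots,\infty\}$ be the supremum of $m_S(G/N)$ over the open normal subgroups $N$. Thus $S\in\operatorname{comp}(G)$ if and only if $m_S(G)\ge1$, and $m_S(\hat G)$ is the supremum of $m_S(G/K)$ over all normal subgroups $K$ of finite index in $G$.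

\begin{theorem}\label{thm:mult}
For every profinite group $G$ and every finite simple group $S$ we have $m_S(\hat G)=m_S(G)$.
\end{theorem}

\begin{proof}
The supremum for $\hat G$ is taken over a larger family, so $m_S(\hat G)\ge m_S(G)$, and we may assume that $\mu=m_S(G)$ is finite. The idea is to collect all occurrences of $S$ in one finite quotient and to apply Theorem~\ref{thm:main} to the kernel. Choose $N$ open normal in $G$ with $m_S(G/N)=\mu$.

We claim that $S\notin\operatorname{comp}(N)$. Let $U$ be an open normal subgroup of $N$. It is open in $G$ and has finitely many conjugates in $G$, so their intersection $U_G$ is an open normal subgroup of $G$ contained in $U$. From $\mu\ge m_S(G/U_G)=\mu+m_S(N/U_G)$ we get $m_S(N/U_G)=0$, and therefore $m_S(N/U)=0$. This proves the claim.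

Now let $K\lhd G$ have finite index. The group $NK/K\cong N/(N\cap K)$ is an abstract finite quotient of the profinite group $N$, so $m_S(NK/K)=0$ by Theorem~\ref{thm:main} and the claim. The group $G/NK$ is a quotient of $G/N$, so $m_S(G/NK)\le\mu$. Adding, $m_S(G/K)\le\mu$.
\end{proof}

The value $\infty$ hides a difference of cardinals. For $G=C_p^{\mathbb N}$ and $S=C_p$ both multiplicities are $\infty$, but by Example~\ref{ex:Cp} there are countably many continuous homomorphisms $G\to C_p$ and $2^{2^{\aleph_0}}$ continuous homomorphisms $\hat G\to C_p$.

Theorem~\ref{thm:main} can also be read as a statement about classes of groups. Let $\mathcal C$ be a nonempty class of finite groups closed under isomorphism, normal subgroups, quotients and extensions, and call a profinite group \emph{pro-$\mathcal C$} if all its continuous finite quotients lie in $\mathcal C$.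

\begin{corollary}\label{cor:classes}
If $G$ is pro-$\mathcal C$, then $\hat G$ is pro-$\mathcal C$.
\end{corollary}

\begin{proof}
A finite group $F$ lies in $\mathcal C$ if and only if all its composition factors do. Indeed, if $F\in\mathcal C$, then the terms of a composition series lie in $\mathcal C$, each being normal in the one before, and so do the factors, being quotients of the terms. Conversely, $F$ is built from its composition factors by repeated extension, starting from the trivial group, which lies in $\mathcal C$. Hence a profinite group $H$ is pro-$\mathcal C$ if and only if $\operatorname{comp}(H)\subseteq\mathcal C$, and $\operatorname{comp}(\hat G)=\operatorname{comp}(G)$.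
\end{proof}

Closure under arbitrary subgroups is not assumed. If it were, the subgroup $H_0$ of Section~\ref{sec:first} would itself be pro-$\mathcal C$ and Theorem~\ref{thm:key} would not be needed.

\section{Simple quotients}\label{sec:quotients}

In Theorem~\ref{thm:main} the words ``composition factor'' cannot be replaced by ``simple quotient''.

\begin{proposition}\label{prop:C7}
There is a profinite group $G$ that has no nontrivial continuous abelian finite quotient and has $C_7$ as an abstract quotient. Thus $C_7$ is a simple quotient of $\hat G$ and is not a continuous quotient of $G$.
\end{proposition}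

We take $G=\prod_nG_n$ with each $G_n$ finite and perfect. An element of the abstract commutator subgroup $[G,G]$ is a product of some finite number $k$ of commutators, and then so is each of its coordinates, with the same $k$. So we need elements of $G_n$ that require more and more commutators. The tool is the pigeonhole argument of Section~\ref{sec:first}: a product of $k$ commutators involves $2k$ elements, and $2k$ elements of $A_5^n$ agree in some pair of coordinates $i<j$ once $n>60^{2k}$. We therefore let $G_n=V_n\rtimes A_5^n$, where the module $V_n$ has two properties. For each pair $i<j$ it carries a nonzero linear functional that is invariant under the elements whose $i$-th and $j$-th coordinates agree; this will detect elements that are not short products of commutators. And it is spanned by the vectors $xs-x$ with $x\in V_n$, $s\in A_5^n$; this makes $G_n$ perfect. For one pair, the first property holds for $W\otimes W$ as a module for $A_5\times A_5$ when the $A_5$-module $W$ has a nonzero invariant bilinear form. The second requires that $W$ be spanned by the vectors $ws-w$. This fails for the permutation module $\mathbb F_7^5$, where all these vectors have coordinate sum $0$, and so we pass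 to the submodule that they span.

\begin{proof}
Let $S=A_5$ act on $\mathbb F_7^5$ by permuting the standard basis, $e_is=e_{is}$, and let $W=\{w\in\mathbb F_7^5:\sum w_i=0\}$. For a module $V$ of a group $T$ let $[V,T]$ be the span of the vectors $xs-x$ with $x\in V$, $s\in T$. We have $[W,S]=W$: given $i\neq j$, choose $l\notin\{i,j\}$ and a $3$-cycle $s$ that fixes $l$ and sends $i$ to $j$; then $(e_i-e_l)s-(e_i-e_l)=e_j-e_i$, and such differences span $W$. Let $\lambda\colon W\otimes W\to\mathbb F_7$ be the linear map with $\lambda(w\otimes w')=w\cdot w'$, the dot product, so that $\lambda(ws\otimes w's)=\lambda(w\otimes w')$ for $s\in S$. Put $t=(e_1-e_2)\otimes(e_1-e_2)$; then $\lambda(t)=2\neq0$.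

For $n\ge2$ let $V_n=\bigoplus_{1\le i<j\le n}(W\otimes W)_{ij}$, where $(s_1,\dots,s_n)\in S^n$ acts on the $ij$-summand by $w\otimes w'\mapsto ws_i\otimes w's_j$. Put $G_n=V_n\rtimes S^n$, so that $x^s=xs$ and $[x,s]=xs-x$ for $x\in V_n$ and $s\in S^n$, and let $G=\prod_{n\ge2}G_n$.

\emph{No continuous abelian quotient.} An element of $S^n$ with $i$-th coordinate $s$ and all other coordinates trivial sends $w\otimes w'$ in the $ij$-summand to $ws\otimes w'$. So $[V_n,S^n]$ contains all $(ws-w)\otimes w'$, which span $[W,S]\otimes W=W\otimes W$. Hence $V_n=[V_n,S^n]\le[G_n,G_n]$. Since $S^n$ is perfect, $G_n$ is perfect. An open normal subgroup $N$ of $G$ contains $\prod_{n>m}G_n$ for some $m$, so $G/N$ is a quotient of the perfect group $G_2\times\dots\times G_m$. If $G/N$ is abelian, it is trivial.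

\emph{$G\neq[G,G]$.} Let $v_n\in V_n$ have all its components equal to $t$, and let $v=(v_n)_n\in G$. Suppose that $v$ is a product of $k$ commutators, and fix $n>60^{2k}$. Then $v_n=\prod_{l=1}^k[x_l,y_l]$ with $x_l,y_l\in G_n$. Write $x_l\in V_na_l$ and $y_l\in V_nb_l$ with $a_l,b_l\in S^n$. Reading the $i$-th coordinates of $a_1,b_1,\dots,a_k,b_k$ assigns to each $i\in\{1,\dots,n\}$ an element of $S^{2k}$, a set of size $60^{2k}<n$. So there are $i<j$ such that every element of $K=\langle a_1,b_1,\dots,a_k,b_k\rangle$ has equal $i$-th and $j$-th coordinates. Let $f\colon V_n\to\mathbb F_7$ be the projection to the $ij$-summand followed by $\lambda$. Then $f(xg)=f(x)$ for $x\in V_n$ and $g\in K$. Every element of the subgroup $V_nK$ of $G_n$ is uniquely a product of some $x\in V_n$ and some $g\in K$; define $\psi\colon V_nK\to\mathbb F_7$ on it as $f(x)$. The rule $(x g)(x' g')=(x\,x'^{\,g^{-1}})(gg')$ and the invariance of $f$ show that $\psi$ is a homomorphism. All $x_l,y_l$ lie in $V_nK$ and $\mathbb F_7$ is abelian, so $\psi(v_n)=0$. But $\psi(v_n)=f(v_n)=\lambda(t)=2$, a contradiction. Hence $v\notin[G,G]$.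

\emph{$C_7$ is a quotient.} As $S$ is finite and perfect, there is a number $c$ such that every element of $S$ is a product of $c$ commutators. Working in each coordinate, every element of the subgroup $\prod_nS^n$ of $G$ is a product of $c$ commutators and lies in $[G,G]$. Since $G=(\prod_nV_n)(\prod_nS^n)$, the nontrivial group $G/[G,G]$ is an image of $\prod_nV_n$. So it is a nonzero vector space over $\mathbb F_7$, and it maps onto $C_7$.
\end{proof}

In agreement with Theorem~\ref{thm:main}, $C_7$ is a composition factor of this $G$: it occurs inside the modules $V_n$, below the copies of $A_5$. Forgetting the topology has brought a composition factor to the top; it has not created one.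

\begin{thebibliography}{9}

\bibitem{AG} Aschbacher and Guralnick, J. Algebra 90 (1984).

\bibitem{BN} Tamar Bar-On and Nikolay Nikolov, \emph{Jordan-Holder Theorem for profinite groups and applications}, arXiv:2503.09177 (2025).

\bibitem{DL} Dalla Volta and Lucchini, J. Algebra 178 (1995).

\bibitem{GLS} Gorenstein, Lyons and Solomon, \emph{The Classification of the Finite Simple Groups}, No.~3.

\bibitem{NS} Nikolov and Segal, \emph{On finitely generated profinite groups I}, Ann. of Math. 165 (2007).

\end{thebibliography}
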